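# Classical or infinite-dimensional: deciding commutativity of quantum automorphism groups of matroids

## 1. A finite test in two-by-two matrices

**Theorem A.** Let $\mathsf M$ be a matroid on $E=\{1,\dots,n\}$ and let $\mathcal S$ be either its set $\mathcal B$ of bases or its set $\mathcal C$ of circuits. Let $C(\mathrm{QAut}_{\mathcal S}(\mathsf M))$ be the universal unital $C^*$-algebra generated by elements $u_{ij}$, $1\le i,j\le n$, with the relations
$$u_{ij}=u_{ij}^*=u_{ij}^2,\qquad \sum_k u_{ik}=\sum_k u_{kj}=1\quad\text{for all } i,j, \tag{1}$$
$$u_{i_1j_1}u_{i_2j_2}\cdots u_{i_kj_k}=0 \tag{2}$$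
whenever exactly one of $\{i_1,\dots,i_k\}$, $\{j_1,\dots,j_k\}$ is a member of $\mathcal S$ of cardinality $k$. For $\sigma,\tau\in\mathrm{Aut}(\mathsf M)\setminus\{1\}$ with disjoint supports and projections $p,q$, let $u^{\sigma,\tau}(p,q)$ be the $n\times n$ matrix whose row $i$ has

* $p$ at $j=i$ and $1-p$ at $j=\sigma(i)$, if $\sigma$ moves $i$;
* $q$ at $j=i$ and $1-q$ at $j=\tau(i)$, if $\tau$ moves $i$;
* $1$ at $j=i$, if neither moves $i$;

and $0$ elsewhere. Put $p_0=\begin{pmatrix}1&0\\0&0\end{pmatrix}$ and $q_0=\frac12\begin{pmatrix}1&1\\1&1\end{pmatrix}$. The following are equivalent.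

1. $\mathrm{QAut}_{\mathcal S}(\mathsf M)$ is not commutative.
2. There are $\sigma,\tau\in\mathrm{Aut}(\mathsf M)\setminus\{1\}$ with disjoint supports such that $u^{\sigma,\tau}(p_0,q_0)$ satisfies the relations (2).
3. $C(\mathrm{QAut}_{\mathcal S}(\mathsf M))$ has a $*$-representation on $\mathbb C^2$ with noncommutative image.
4. $C(\mathrm{QAut}_{\mathcal S}(\mathsf M))$ has the universal unital $C^*$-algebra generated by two projections, $C^*(\mathbb Z_2*\mathbb Z_2)$, as a quotient.
5. $\dim C(\mathrm{QAut}_{\mathcal S}(\mathsf M))=\infty$.

Condition 2 is a finite computation in $M_2(\mathbb Q)$. Hence commutativity of $\mathrm{QAut}_{\mathcal B}(\mathsf M)$ is decidable, and so is commutativity of $\mathrm{QAut}_{\mathcal C}(\mathsf M)$.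

Here $\mathrm{QAut}_{\mathcal S}(\mathsf M)$ is called commutative if its $C^*$-algebra is, that is, if $u_{ij}u_{k\ell}=u_{k\ell}u_{ij}$ for all indices. I write $\mathcal A_{\mathcal S}(\mathsf M)=C(\mathrm{QAut}_{\mathcal S}(\mathsf M))$.

Let me say what is being decided. Relations (1) alone define Wang's free symmetric quantum group: they describe a permutation matrix whose entries need not commute. Relations (2) are the quantum version of "the permutation maps $\mathcal S$ to itself". If the generators commute, we have exactly the functions on the finite group $\mathrm{Aut}(\mathsf M)$. The question whether they do commute was asked, as a decision problem, in connection with Daniel Corey, Michael Joswig, Julien Schanz, Marcel Wack, Moritz Weber, "Quantum automorphisms of matroids", arXiv:2312.13464 (2023). One can compute a noncommutative Gröbner basis of the ideal of relations in $\mathbb Q\langle u_{ij}\rangle$ and test whether all commutators lie in the ideal, but this procedure need not terminate. Theorem A replaces it by a test that always stops: from the list of bases compute the circuits and, by brute force, $\mathrm{Aut}(\mathsf M)$;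 for each ordered pair $(\sigma,\tau)$ of nontrivial automorphisms with disjoint supports, evaluate the finitely many words in (2), all of length at most $n$, at $u^{\sigma,\tau}(p_0,q_0)$. The quantum group is noncommutative if and only if some pair passes.

The theorem is also a dichotomy. Either the algebra is $C(\mathrm{Aut}(\mathsf M))$, or it is infinite-dimensional and the noncommutativity is already visible in $2\times 2$ matrices.

## 2. Magic unitaries, and why three points always commute

A projection is a self-adjoint idempotent. A magic unitary is a square matrix of projections in a unital $C^*$-algebra whose rows and columns each sum to $1$. I use these standard facts.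

* If $x^*x=0$ in a $C^*$-algebra, then $x=0$. A sum of positive elements is zero only if each of them is.
* Projections $e_1,\dots,e_m$ with $\sum e_i=1$ are mutually orthogonal: multiplying by $e_1$ on both sides gives $\sum_{i\ne1}e_1e_ie_1=0$, and $e_1e_ie_1=(e_ie_1)^*(e_ie_1)$. So distinct entries in one row or column of a magic unitary have product $0$.
* (Gelfand) Elements of a commutative $C^*$-algebra are determined by their values at characters.

For example, $u^{\sigma,\tau}(p,q)$ is a magic unitary. Column $j\in\operatorname{supp}\sigma$ has $p$ in row $j$ and $1-p$ in row $\sigma^{-1}(j)$; columns in $\operatorname{supp}\tau$ are similar. For $n=4$, $\sigma=(1\,2)$, $\tau=(3\,4)$ it is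
$$\begin{pmatrix}p&1-p&0&0\\1-p&p&0&0\\0&0&q&1-q\\0&0&1-q&q\end{pmatrix}.$$
Since $\sigma,\tau\neq 1$, both $p$ and $q$ occur as entries. The projections $p_0,q_0$ do not commute: $p_0q_0=\frac12\begin{pmatrix}1&1\\0&0\end{pmatrix}$, while $q_0p_0$ is its transpose. So without relations (2) the algebra is noncommutative as soon as $n\ge4$.

Call a tuple independent (a basis, a circuit) if its entries are distinct and form an independent set (a basis, a circuit). Then (2) says: the word $u_{i_1j_1}\cdots u_{i_kj_k}$ vanishes if exactly one of the tuples $i$, $j$ is a basis (respectively a circuit). These relations are invariant under transposing $u$, and I use this constantly. For bases only $k=r=\operatorname{rk}\mathsf M$ matters.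

Four lemmas carry the $C^*$-side of the whole proof. The first turns a vanishing triple product into a commutation relation.

**Lemma 1.** If $p,q$ are projections with $pq=pqp$, then $pq=qp$. Let $u$ be magic, $a\ne b$, $j\ne k$. If $u_{aj}u_{bk}u_{cj}=0$ for all $c\ne a,b$, then $u_{aj}$ and $u_{bk}$ commute.

*Proof.* $pqp$ is self-adjoint, so $pq=(pq)^*=qp$. Since column $j$ sums to $1$, $u_{aj}u_{bk}=\sum_c u_{aj}u_{bk}u_{cj}$. The term $c=b$ vanishes because $u_{bk}u_{bj}=0$. By hypothesis only $c=a$ survives, so $u_{aj}u_{bk}=u_{aj}u_{bk}u_{aj}$. $\square$

Entries in a common row or column commute anyway, since distinct ones are orthogonal.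

**Lemma 2.** The entries of a magic unitary of size at most $3$ commute.

*Proof.* Sizes $1,2$ are immediate: for size 2 all entries are $p$ or $1-p$. For size $3$,
$$u_{11}u_{22}u_{13}=u_{11}(1-u_{21}-u_{23})u_{13}=u_{11}u_{13}-(u_{11}u_{21})u_{13}-u_{11}(u_{23}u_{13})=0,$$
and $u_{22}u_{12}=0$. So $u_{11}u_{22}=u_{11}u_{22}(u_{11}+u_{12}+u_{13})=u_{11}u_{22}u_{11}$, and Lemma 1 gives commutation. The other pairs follow by permuting rows and columns. $\square$

**Lemma 3 (block lemma).** Let $u$ be magic and let $\sim$ be an equivalence relation on the index set such that $u_{ij}u_{i'j'}=0$ whenever exactly one of $i\sim i'$, $j\sim j'$ holds. For classes $P,Q$ the elements $\sum_{j\in Q}u_{ij}$ ($i\in P$) and $\sum_{i\in P}u_{ij}$ ($j\in Q$) are all equal to one projection $v_{PQ}$. The matrix $v=(v_{PQ})$ is magic. One has $v_{PQ}u_{ij}=u_{ij}=u_{ij}v_{PQ}$ if $i\in P$ and $j\in Q$; both products are $0$ if exactly one of $i\in P$, $j\in Q$ holds. If $v_{PQ}\ne0$, then $|P|=|Q|$.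

*Proof.* Put $e_i=\sum_{j\in Q}u_{ij}$ for $i\in P$ and $f_j=\sum_{i\in P}u_{ij}$ for $j\in Q$. These are projections. For $i,i'\in P$,
$$e_i(1-e_{i'})=\sum_{j\in Q,\,j'\notin Q}u_{ij}u_{i'j'}=0$$
by hypothesis. So $e_i=e_ie_{i'}$, and likewise $e_{i'}=e_{i'}e_i$. Taking the adjoint of the second equation gives $e_{i'}=e_ie_{i'}=e_i$. Call the common value $e$. By transposing, all $f_j$ have a common value $f$.

If $i\notin P$ and $j\in Q$, then $eu_{ij}=\sum_{j'\in Q}u_{i'j'}u_{ij}=0$ for any $i'\in P$, since $i'\not\sim i$ and $j'\sim j$. So for $j\in Q$, $ef=e\sum_{i\in P}u_{ij}=e\sum_{\text{all }i}u_{ij}=e$. Symmetrically $fe=f$. Hence $e=e^*=(ef)^*=fe=f$.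

The row sum $\sum_Qv_{PQ}$ is $\sum_ju_{ij}=1$, and columns are similar. If $i\in P$ and $j\in Q$, then $e_iu_{ij}=u_{ij}$. If $i\in P$, $j\notin Q$, then $e_iu_{ij}=0$ by row orthogonality; if $i\notin P$, $j\in Q$, then $f_ju_{ij}=0$ by column orthogonality. The products in the other order follow by adjoints. Finally $\sum_{i\in P,j\in Q}u_{ij}$ equals both $|P|v_{PQ}$ and $|Q|v_{PQ}$. $\square$

**Lemma 4.** Let $B$ be a commutative unital $C^*$-algebra generated by the entries of a magic unitary satisfying (2) for $\mathsf M$. Every character of $B$ sends $u$ to the permutation matrix of some $g\in\mathrm{Aut}(\mathsf M)$, with $u_{ij}\mapsto1$ if and only if $j=g(i)$. If $\mathrm{Aut}(\mathsf M)=1$, then $u_{ij}=\delta_{ij}1$.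

*Proof.* A character sends projections to $0$ or $1$, so $u$ goes to a $0$-$1$ matrix with row and column sums $1$, the matrix of a permutation $g$. The word $u_{i_1g(i_1)}\cdots u_{i_kg(i_k)}$ goes to $1$, so it is nonzero, and by (2) the tuple $i$ is in $\mathcal S$ if and only if $g(i)$ is. So $g$ is an automorphism. If $g=1$ is the only possibility, all characters agree on $u_{ij}$ and $\delta_{ij}1$. $\square$

Conversely every automorphism gives a character of $\mathcal A_{\mathcal S}(\mathsf M)$. So if this algebra is commutative, it has exactly $|\mathrm{Aut}(\mathsf M)|$ characters, and it is the finite-dimensional algebra $C(\mathrm{Aut}(\mathsf M))$.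

## 3. Uniform matroids by hand

Let $U_{r,n}$ be the matroid on $n$ elements whose bases are all $r$-subsets.

Take bases first. For $r=0$ there is nothing in (2), and for $r=1$ every single element is a basis, so (2) is empty. For $r=2$ the relation says $u_{i_1j_1}u_{i_2j_2}=0$ if exactly one of the pairs has distinct entries, and this already follows from orthogonality. So for $r\le2$ the algebra is that of the free symmetric quantum group, commutative if and only if $n\le3$. For $r\ge3$ take distinct $a,b,c$ and any $j\neq k$. Extend $(a,b,c)$ to an $r$-tuple $(a,b,c,y_4,\dots,y_r)$ of distinct elements and insert row sums equal to $1$: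
$$u_{aj}u_{bk}u_{cj}=\sum_{m_4,\dots,m_r}u_{aj}u_{bk}u_{cj}u_{y_4m_4}\cdots u_{y_rm_r}=0,$$
since in each term the rows form a basis and the columns repeat $j$. By Lemma 1, $\mathrm{QAut}_{\mathcal B}(U_{r,n})$ is commutative for $3\le r\le n$.

For circuits and $r<n$ the circuits are all $(r+1)$-subsets. The same computations give the free symmetric quantum group for $r\le1$ and commutativity for $2\le r<n$. For $r=n$ there are no circuits and (2) is empty.

So the choice of $\mathcal S$ matters in both directions: for $U_{2,4}$ the basis version is noncommutative and the circuit version is commutative; for $U_{4,4}$ it is the other way round.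

These examples also refute a tempting criterion. One might guess that two nontrivial automorphisms with disjoint supports already force noncommutativity, via $u^{\sigma,\tau}(p,q)$. But $\mathrm{Aut}(U_{3,4})$ contains $(1\,2)$ and $(3\,4)$, and the basis version is commutative. The word that breaks the construction is
$$u_{11}u_{33}u_{12}=p\,q\,(1-p).$$
Its rows $(1,3,1)$ do not form a basis, its columns $(1,3,2)$ do, so (2) demands $pq(1-p)=0$, that is $pq=pqp$. By Lemma 1, $p$ and $q$ commute. This is why condition 2 of Theorem A asks the matrix to satisfy the relations. What has to be shown is that if every such pair fails, then nothing else can produce noncommutativity.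

## 4. The combinatorial criteria

Recall the matroid vocabulary. A loop is an element in no basis, a coloop an element in every basis. Write $a\parallel c$ if $\{a,c\}$ is a two-element circuit; "equal or parallel" is an equivalence relation. For a set $A$, $\operatorname{cl}(A)$ is the largest superset of the same rank; flats are the sets with $\operatorname{cl}(A)=A$. Two distinct elements lie in the same connected component if and only if some circuit contains both; a loop or coloop is a one-element component. $\mathsf M$ is the direct sum of its restrictions to components: its circuits are the circuits of the components. If $D_1\ne D_2$ are circuits and $y\in D_1\cap D_2$, some circuit lies in $(D_1\cup D_2)\setminus y$ (elimination). A set of $m+1$ elements with rank at least $m$ contains at most one circuit. The support $\operatorname{supp}\sigma$ is the set of elements moved by $\sigma$.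

A transposition of two parallel elements $x,x'$ is always an automorphism: $\operatorname{rk}(A\cup x)=\operatorname{rk}(A\cup x')$ for every $A$, so it preserves the rank of every set.

**Theorem C.** $\mathrm{QAut}_{\mathcal C}(\mathsf M)$ is noncommutative if and only if one of the following holds.

* (C1) There are two disjoint 2-element circuits.
* (C2) There are disjoint sets $S,T$, each a union of components, and $\sigma,\tau\in\mathrm{Aut}(\mathsf M)\setminus\{1\}$ with $\operatorname{supp}\sigma\subseteq S$ and $\operatorname{supp}\tau\subseteq T$.

For bases, let $\ell$ be the number of loops, $\mathsf M'$ the matroid with the loops deleted, and $r=\operatorname{rk}\mathsf M$. The simplification $\mathsf N=\mathrm{si}(\mathsf M')$ has as its points the parallel classes of $\mathsf M'$; points form an independent set if their representatives do, whichever are chosen. A class is trivial if it has one element. A line is a rank-2 flat of $\mathsf N$.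

**Definition.** A point $a$ on a line $L$ is tied (with respect to $L$) if some circuit $D\ni a$ of $\mathsf N$ has $L\not\subseteq\operatorname{cl}(D)$. Otherwise it is untied.

Take the rank-3 matroid of six points in the plane where the only lines with more than two points are $L=\{1,2,3,4\}$ and $\{4,5,6\}$. On $L$, the point $4$ is tied, by the triangle $\{4,5,6\}$, whose closure does not contain $L$. The points $1,2,3$ are untied: a circuit through one of them is a triple in $L$, with closure $L$, or a four-element set of rank 3, which spans everything. If instead $5,6$ are moved so that $L$ is the only line with more than two points, then all four points of $L$ are untied.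

**Theorem B.** $\mathrm{QAut}_{\mathcal B}(\mathsf M)$ is noncommutative if and only if one of the following holds.

* (B1) $\ell\ge4$.
* (B2) $\ell\ge2$ and $\mathrm{Aut}(\mathsf M')\ne1$.
* (B3) There are two disjoint parallel pairs in $\mathsf M'$.
* (B4) Some line of $\mathsf N$ contains at least four untied points that are trivial classes.
* (B5) $\mathsf M'$ has exactly one nontrivial parallel class $P$, and some $\tau\in\mathrm{Aut}(\mathsf N)\setminus\{1\}$ fixes the point $P$ and fixes every line through $P$ (as a set).

So for the first six-point matroid the basis version is commutative, although $(1\,2)$ and $(5\,6)$ are automorphisms with disjoint supports; for the second it is noncommutative. The smallest example of (B5) has elements $s,s',x,y$, rank 2, and $s\parallel s'$ as its only parallel pair: $\mathsf N$ is the single line $\{P,x,y\}$ and $\tau=(x\,y)$.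

**Corollaries.** $\mathrm{QAut}_{\mathcal C}$ of a connected simple matroid is always classical: there are no 2-element circuits and only one component. If $\mathsf M$ is simple, then $\mathrm{QAut}_{\mathcal B}(\mathsf M)$ is classical if and only if no line has four untied points, since (B1), (B2), (B3), (B5) need a loop or a parallel pair. In particular it is classical if the girth is at least $4$ and the rank at least $3$, as then all lines have two points, and for projective geometries of rank at least $3$, where every point of a line is tied by a triangle on another line through it.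

**Theorem A from Theorems B and C.** The proofs below show two things for each $\mathcal S$: each listed condition gives disjointly supported $\sigma,\tau\in\mathrm{Aut}(\mathsf M)\setminus\{1\}$ such that $u^{\sigma,\tau}(p,q)$ satisfies (2) for all projections $p,q$ in all unital $C^*$-algebras; and if no condition holds, the algebra is commutative. Grant this.

*1⇒2.* Take $p=p_0$, $q=q_0$. *1⇒4.* Take for $p,q$ the two universal projections. The universal property gives a homomorphism from $\mathcal A_{\mathcal S}(\mathsf M)$ onto the algebra they generate, because $p,q$ are among the entries. That algebra is $C^*(\mathbb Z_2*\mathbb Z_2)$, as $2p-1$ and $2q-1$ are two universal self-adjoint unitaries. *2⇒3.* The universal property gives a representation on $\mathbb C^2$ whose image contains $p_0,q_0$. *3⇒1* is clear. *4⇒5.* For $0<\theta<\pi/2$ send $p$ to $p_0$ and $q$ to the projection onto $\mathbb C(\cos\theta,\sin\theta)$; then $pqp$ goes to $\cos^2\theta\,p_0$. So $pqp$ has infinite spectrum, which is impossible in a finite-dimensional algebra. *5⇒1.* A commutative $\mathcal A_{\mathcal S}(\mathsf M)$ is $C(\mathrm{Aut}(\mathsf M))$,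 which is finite-dimensional. $\square$

## 5. Circuits: the pairs of automorphisms that pass

This section proves the "if" part of Theorem C.

**Step 1: (C1).** Let $\sigma,\tau$ be the transpositions of the two disjoint 2-circuits. In a nonzero word of $u^{\sigma,\tau}(p,q)$ each $i_m$ is equal or parallel to $j_m$. We check that $i$ is a circuit if and only if $j$ is.

Length 1: $i_1$ is a loop if and only if $j_1$ is, since parallel elements are not loops. Length 2: by orthogonality a nonzero word has $i_1=i_2$ if and only if $j_1=j_2$; for distinct entries, $i_1\parallel i_2$ if and only if $j_1\parallel j_2$, because "equal or parallel" is an equivalence relation. Length at least 3: a circuit of size at least $3$ contains no parallel pair, so its elements lie in distinct classes. Replacing an element $x$ of it by $x'\parallel x$ is applying the automorphism $(x\,x')$, and gives a circuit of the same size. Do this entry by entry to pass from $i$ to $j$, or from $j$ to $i$.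

**Step 2: (C2).** Here $\sigma(S)=S$ and $\tau(T)=T$, and the supports are disjoint. A nonzero letter $u_{ij}$ has $i\in S\Leftrightarrow j\in S$ and $i\in T\Leftrightarrow j\in T$. Consider a nonzero word in which $i$ or $j$ is a circuit. That circuit lies in one component, hence in $S$, in $T$, or outside both; then the other tuple lies in the same part. So the non-scalar letters are all from $\{p,1-p\}$, or all from $\{q,1-q\}$. Since $p(1-p)=0$ and these letters commute, a nonzero word has non-scalar letters that are all $p$, all $1-p$, all $q$ or all $1-q$. Thus $j=i$, $j=\sigma(i)$ or $j=\tau(i)$, entrywise, and $i$ is a circuit if and only if $j$ is. $\square$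

## 6. Circuits: everything else commutes

In $U_{2,4}$ we used that any three distinct elements form a circuit. In general $a,b,c$ need not lie in a common circuit. The next lemma supplies one from information that a nonzero product $u_{aj}u_{bk}u_{cj}$ gives for free.

**Lemma 5.** Let $Y\cup\{a\}$ and $Y\cup\{c\}$ be circuits, $a\ne c$, $a,c\notin Y$. Then $a\parallel c$, or for every $t\in Y$ some circuit contains $\{a,c,t\}$.

*Proof.* For each $y\in Y$ elimination gives a circuit $D_y\subseteq(Y\setminus y)\cup\{a,c\}$. It contains both $a$ and $c$; otherwise it would be a proper subset of one of the given circuits. Suppose $a\not\parallel c$ and that for some $t\in Y$ no circuit contains $\{a,c,t\}$. Then $t\notin D_y$ for all $y\in Y$. Since $a\not\parallel c$, $D_t$ strictly contains $\{a,c\}$; choose $z\in D_t\cap Y$, so $z\neq t$. Both $D_t$ and $D_z$ lie in $(Y\setminus t)\cup\{a,c\}$. This set has $|Y|+1$ elements, and its rank is at least $|Y|$ because $(Y\setminus t)\cup\{a\}$ is independent. So it contains at most one circuit. But $z\in D_t\setminus D_z$, a contradiction. $\square$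

Let $u$ be the generating matrix of $\mathcal A_{\mathcal C}(\mathsf M)$.

**Lemma 6.** Let $a,b,c$ be distinct and let $j\ne k$ lie in one component. If $u_{aj}u_{bk}u_{cj}\ne0$, then $a\parallel c$. Transposed: if $j,k,l$ are distinct, $a\ne b$ lie in one component and $u_{aj}u_{bk}u_{al}\neq0$, then $j\parallel l$.

*Proof.* Choose a circuit $\{j,k,l_1,\dots,l_m\}$ of size $m+2$, $m\ge0$. Inserting the sums of columns $l_1,\dots,l_m$,
$$u_{aj}u_{bk}u_{cj}=\sum_{x_1,\dots,x_m}u_{aj}u_{bk}u_{x_1l_1}\cdots u_{x_ml_m}u_{cj}. \tag{3}$$
Take a nonzero term. The columns of its first $m+2$ letters form a circuit, so by (2) the rows $(a,b,x_1,\dots,x_m)$ do. The columns $(k,l_1,\dots,l_m,j)$ of its last $m+2$ letters form a circuit, so the rows $(b,x_1,\dots,x_m,c)$ do. Apply Lemma 5 with $Y=\{b,x_1,\dots,x_m\}$ and $t=b$. If $a\not\parallel c$, there is a circuit $\{a,b,c,y_1,\dots,y_s\}$ of size $s+3$, and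
$$u_{aj}u_{bk}u_{cj}=\sum_{m_1,\dots,m_s}u_{aj}u_{bk}u_{cj}u_{y_1m_1}\cdots u_{y_sm_s}=0,$$
since each row tuple is a circuit while the columns repeat $j$. This contradicts the hypothesis. The second statement is the first for the transpose of $u$. $\square$

**Two block structures.** The block lemma applies to "same component". If $i\ne i'$ lie in a common circuit and $j,j'$ in different components, extend $(i,i')$ to a circuit and insert the row sums of the added elements; no column tuple is a circuit, so $u_{ij}u_{i'j'}=0$. If $i=i'$, use row orthogonality. The other case is the transpose. The block lemma also applies to "equal or parallel", by the relations of length 2 and orthogonality. Call the resulting magic unitaries $v$ and $v^{\mathrm{par}}$.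

Now assume that neither (C1) nor (C2) holds; we show that $\mathcal A_{\mathcal C}(\mathsf M)$ is commutative. By not-(C1) there is at most one nontrivial parallel class $Q$, and $|Q|\le3$. Also, an automorphism of $\mathsf M|K$, for a component $K$, extends by the identity to $\mathsf M$, and an isomorphism between two distinct components induces an automorphism that swaps them and fixes everything else.

**Step 1: if one of the components $K,K'$ contains no parallel pair, the $u_{ij}$ with $i\in K$, $j\in K'$ commute.** Let $a\ne b$ in $K$ and $j\neq k$ in $K'$, and suppose $K$ has no parallel pair. For $c\ne a,b$ consider $u_{aj}u_{bk}u_{cj}$. If $c\notin K$, then $u_{bk}u_{cj}=0$, because $k,j$ lie in one component and $b,c$ do not. If $c\in K$, the product vanishes by Lemma 6. Lemma 1 applies. If $K'$ has no parallel pair, transpose.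

**Step 2: if $K\ne K'$ and $v_{KK'}\ne0$, then $\mathsf M|K\cong\mathsf M|K'$.** By not-(C1) the disjoint sets $K,K'$ do not both contain parallel pairs. So the $C^*$-algebra generated by the $u_{ij}$, $i\in K$, $j\in K'$, is commutative, with unit $v_{KK'}\ne0$, and over this unit these entries form a magic unitary. A character gives a bijection $f:K\to K'$ with all $u_{i,f(i)}\mapsto1$. For $D\subseteq K$ the product of the $u_{i,f(i)}$, $i\in D$, is nonzero, so by (2) $D$ is a circuit if and only if $f(D)$ is.

**Step 3: the case where no two distinct components are isomorphic.** By Step 2, $v_{KK'}=0$ for $K\neq K'$, so $v_{KK}=1$ for all $K$. By not-(C2) at most one component $K_0$ has nontrivial automorphisms. If $K\ne K_0$, then $K$ has no parallel pair, since transposing it would be an automorphism. So its block commutes by Step 1, satisfies the circuit relations of $\mathsf M|K$, and Lemma 4 gives $u_{ij}=\delta_{ij}1$ on $K$.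

Consider $K_0$, if it exists, and $a\ne b$, $j\ne k$ in $K_0$. If $a$ has no parallel element, then $u_{aj}u_{bk}u_{cj}=0$ for all $c\ne a,b$: by Lemma 6 for $c\in K_0$, and since $u_{bk}u_{cj}=0$ for $c\notin K_0$. So $u_{aj},u_{bk}$ commute. If $b$ has no parallel element, exchange roles. The remaining case is $a,b\in Q$. Since $Q$ is the only nontrivial class and $v^{\mathrm{par}}_{QQ'}\ne0$ needs $|Q|=|Q'|$, we get $v^{\mathrm{par}}_{QQ}=1$. So $u_{aj}$ and $u_{bk}$ are $0$ unless $j,k\in Q$, and $(u_{ij})_{i,j\in Q}$ is magic of size at most $3$. Lemma 2 applies. All entries outside the $K_0$-block are scalars, so the algebra is commutative.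

**Step 4: the case where $K_1\cong K_2$ for distinct components.** A component with nontrivial automorphisms would give (C2): if it is $K_1$ or $K_2$, both have nontrivial automorphisms; otherwise combine it with the swap of $K_1,K_2$. So all components have trivial automorphism group, hence no parallel pairs. An isomorphic pair of distinct components disjoint from $\{K_1,K_2\}$ would give (C2) with two swaps. So the isomorphism class $\mathcal K$ of $K_1$ has $2$ or $3$ members, and no two distinct components outside $\mathcal K$ are isomorphic. For $K\notin\mathcal K$, Step 2 gives $v_{KK}=1$, and $u_{ij}=\delta_{ij}1$ on $K$ as in Step 3.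

For $K,K'\in\mathcal K$ the $u_{ij}$, $i\in K$, $j\in K'$, commute by Step 1. As in Step 2, each character of the algebra they generate (unit $v_{KK'}$) comes from an isomorphism $K\to K'$; there is only one, $f$, as automorphism groups are trivial. Hence $u_{ij}=\delta_{j,f(i)}v_{KK'}$. By Step 2, $(v_{KK'})_{K,K'\in\mathcal K}$ is a magic unitary of size at most $3$, and its entries commute by Lemma 2. All other generators are scalars. This proves Theorem C. $\square$

## 7. From bases to independent tuples

The basis relations have the single length $r$. Their usable form is about shorter words.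

**Lemma 7.** Let $u$ be magic and satisfy the basis relations of $\mathsf M$, of rank $r$. For $1\le t\le r$:
$$\textbf{(I)}\qquad u_{i_1j_1}\cdots u_{i_tj_t}=0\quad\text{if exactly one of the tuples } i,\ j \text{ is independent.}$$
If $r\ge1$, then $u_{ij}=0$ when exactly one of $i,j$ is a loop, and on $\mathsf M'$ the block lemma applies to "equal or parallel". The resulting magic unitary $v$, indexed by the points of $\mathsf N$, satisfies (I) for $\mathsf N$, and $v_{PQ}\ne0$ implies $|P|=|Q|$.

*Proof.* If $i$ is independent and $j$ is not, extend $i$ to a basis $(i_1,\dots,i_r)$ and insert the row sums of $i_{t+1},\dots,i_r$. No extended column tuple is a basis, so every term is $0$. The other case is the transpose. With $t=1$ this gives the claim on loops, so the non-loops carry a magic unitary of their own. Two non-loops are equal or parallel exactly if the pair is not independent, so for $r\ge2$ the hypothesis of Lemma 3 is (I) with $t=2$; for $r=1$ there is only one class and nothing to check. For (I) for $v$, fix representatives $x_m\in P_m$ and expand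
$$v_{P_1Q_1}\cdots v_{P_tQ_t}=\sum_{y_m\in Q_m}u_{x_1y_1}\cdots u_{x_ty_t};$$
$(P_m)$ is independent in $\mathsf N$ if and only if $(x_m)$ is in $\mathsf M'$, and likewise for $(Q_m)$ and $(y_m)$. The last claim is part of Lemma 3. $\square$

## 8. Bases: the pairs of automorphisms that pass

This section proves the "if" part of Theorem B. In each case we give nontrivial automorphisms with disjoint supports and show that for every nonzero word of length $r$ in $u^{\sigma,\tau}(p,q)$, $i$ is a basis if and only if $j$ is. An $r$-tuple is a basis if and only if it spans. In all cases a nonzero letter $u_{ij}$ has $i$ a loop if and only if $j$ is a loop. So if a loop occurs in either tuple, it occurs in both and neither is a basis; from here on consider words without loops.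

**Case (B1).** Take transpositions of two disjoint pairs of loops. Without loops, $i=j$.

**Case (B2).** Let $\sigma$ swap two loops and let $\tau\in\mathrm{Aut}(\mathsf M')\setminus\{1\}$, extended by the identity. Without loops all non-scalar letters are $q$ or $1-q$, and a nonzero word has only one of these kinds. So $j=i$ or $j=\tau(i)$.

**Case (B3).** Take the transpositions of the two pairs. Each $j_m$ equals or is parallel to $i_m$, so $i$ and $j$ span the same flat.

**Case (B4).** Let $c_1,\dots,c_4$ be untied trivial classes on a line $L$, $F=\{c_1,\dots,c_4\}\subseteq E(\mathsf M')$, $\sigma=(c_1\,c_2)$, $\tau=(c_3\,c_4)$. The set $F$ has rank 2, and any two distinct elements of $F$ span $\operatorname{cl}(F)$. The key is an exchange property: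

(E) For $c,c'\in F$ and a tuple $A$ of elements of $\mathsf M'$ outside $F$, $(c,A)$ is independent if and only if $(c',A)$ is.

If $A$ is not independent, neither is. Let $A$ be independent and $(c',A)$ dependent. Then there is a circuit $D\ni c'$ of $\mathsf M'$ inside $A\cup\{c'\}$. As $c'$ is a trivial class, $|D|\ge3$, so $D$ contains no parallel pair and its classes form a circuit of $\mathsf N$ through $c'$. As $c'$ is untied, the closure of this circuit contains $L$. Hence $c\in\operatorname{cl}(D)=\operatorname{cl}(D\setminus c')\subseteq\operatorname{cl}(A)$, and $(c,A)$ is dependent, since $c\notin A$ lies in the closure of $A$. Exchange $c,c'$ for the converse.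

Transpositions of $c,c'\in F$ are automorphisms. Let $B$ be a basis. If $B$ contains both or neither, it is unchanged. Let $c\in B$, $c'\notin B$; the other case is symmetric. If $B\cap F=\{c\}$, then $(B\setminus c)\cup c'$ is independent by (E) with $r$ elements. Otherwise $B\cap F=\{c,c''\}$, as $F$ has rank 2, and $c''\ne c'$. Both $\{c,c''\}$ and $\{c',c''\}$ span $\operatorname{cl}(F)$, so $(B\setminus c)\cup c'$ has $r$ elements and spans.

Now take a nonzero word without loops. We have $i_m\in F\Leftrightarrow j_m\in F$, and $i_m=j_m$ if $i_m\notin F$. Count the letters with $i_m\in F$. If there are none, $i=j$. If there is one, use (E). If there are three or more, three members of each tuple lie in a set of rank 2, so neither tuple is a basis. If there are exactly two, with rows $(c,d)$ and columns $(c',d')$, the word equals $u_{cc'}u_{dd'}$, the other letters being $1$. It is nonzero, so $c=d$ if and only if $c'=d'$. If $c=d$, both tuples have repetitions. If $c\neq d$, both pairs span $\operatorname{cl}(F)$, so $i$ and $j$ span the same flat.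

**Case (B5).** Let $\sigma=(s_1\,s_2)$ with $s_1\ne s_2$ in $P$, and extend $\tau$ by the identity on $P$ and on loops. All other classes are singletons, and an $r$-subset of $\mathsf M'$ is a basis if and only if its elements lie in distinct classes that form a basis of $\mathsf N$; so $\tau$ is an automorphism. It is nontrivial, and its support avoids $P$. In a nonzero word without loops $i_m\in P\Leftrightarrow j_m\in P$. If at least two letters have $i_m\in P$, neither tuple is a basis. If none has, all non-scalar letters are $q$ or $1-q$, so $j=i$ or $j=\tau(i)$. If exactly one has, every other $j_m$ is $i_m$ or $\tau(i_m)$. As $\tau$ fixes $P$ and each line through $P$, $\operatorname{cl}(P\cup i_m)=\operatorname{cl}(P\cup j_m)$. The flat spanned by $i$ is the closure of $P$ together with these sets, and so is the flat spanned by $j$. $\square$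

## 9. Collinear triples, and the projections $R_{LL'}$

For the converse we would like to use Lemma 1 in a simple matroid of rank at least $3$. Let $a\neq b$, $j\ne k$. If $c$ is not on the line $\overline{ab}$, then $(a,b,c)$ is independent and $(j,k,j)$ is not, so $v_{aj}v_{bk}v_{cj}=0$ by (I). If $c\in\overline{ab}$, both tuples are dependent and the relations are silent. The product can really be nonzero: let $\mathsf M$ be $\{1,2,3,4\}$ on a line plus a coloop $5$, of rank 3. This is a case of (B4), and in $u^{\sigma,\tau}(p_0,q_0)$ with $\sigma=(1\,2)$, $\tau=(3\,4)$ we get $u_{11}u_{33}u_{21}=p_0q_0(1-p_0)\ne0$. So the argument stops exactly at collinear triples.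

The remedy is to find, for lines $L$ and $L'$, a projection that means "$L$ goes to $L'$". In the commutative case $v_{aj}$ is the indicator function of $\{g:g(a)=j\}$, and $g$ maps $L$ into $L'$ as soon as it maps two points of $L$ into $L'$.

In Sections 9–11, $N$ is a simple matroid of rank $r\ge3$, $v$ is a magic unitary indexed by its points and satisfying (I); $L,L',L''$ are lines. For $a\in L$, $j\in L'$ put
$$A_a=\sum_{j'\in L'}v_{aj'},\qquad B_j=\sum_{a'\in L}v_{a'j}.$$
These are projections; $B_j$ depends only on $L$ and $j$.

**Lemma 8.**

* (a) For $a\ne b$ in $L$ the projections $A_a,A_b$ commute, and $R_{LL'}:=A_aA_b$ is a projection that does not depend on the choice of $a\neq b$ in $L$. Moreover $R_{LL'}\le A_c$ for all $c\in L$.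
* (b) $R_{LL'}v_{cl}=0=v_{cl}R_{LL'}$ if exactly one of $c\in L$, $l\in L'$ holds.
* (c) $R_{LL'}=B_jB_k$ for all $j\ne k$ in $L'$, and $R_{LL'}B_j=R_{LL'}$.
* (d) $R=R_{LL'}$ commutes with $v_{aj}$ for $a\in L$ and all $j$. With $\rho_{aj}=Rv_{aj}$ ($a\in L$, $j\in L'$), the matrix $(\rho_{aj})$ is magic over the unit $R$, and $|L|=|L'|$ if $R\ne0$.
* (e) For fixed $L$ the $R_{LL'}$ are mutually orthogonal with sum $1$. For $a\ne b$ in $L$ and $j\ne k$ in $L'$ one has $v_{aj}v_{bk}=R_{LL'}v_{aj}v_{bk}$. Finally $B_j=\sum_{L''\ni j}R_{LL''}$ for every point $j$.

*Proof of (a).* For $a\ne b$ and any $c$ in $L$,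
$$A_aA_b(1-A_c)=\sum_{j,k\in L',\;l\notin L'}v_{aj}v_{bk}v_{cl}=0.$$
Terms with $j=k$ vanish by column orthogonality. For $j\ne k$ the tuple $(j,k,l)$ is independent, since $l\notin L'=\overline{jk}$, and $(a,b,c)$ is not; (I) applies because $r\ge3$. With $c=a$ we get $A_aA_b=A_aA_bA_a$, so $A_a,A_b$ commute by Lemma 1. So $A_aA_b$ is a projection below every $A_c$, $c\in L$. Hence $A_aA_b\le A_cA_d$ for any $c\ne d$ in $L$, and by symmetry equality holds.

*Proof of (b).* If $c\in L$, $l\notin L'$: $R_{LL'}\le A_c$ and $A_cv_{cl}=0$ by row orthogonality. If $c\notin L$, $l\in L'$: in $A_aA_bv_{cl}=\sum_{j,k\in L'}v_{aj}v_{bk}v_{cl}$ the rows $(a,b,c)$ are independent and the columns, all in $L'$, are not. Take adjoints for the other product.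

*Proof of (c).* By (b), $R_{LL'}B_j=R_{LL'}\sum_{\text{all }a}v_{aj}=R_{LL'}$ for $j\in L'$. Apply (a) to the transpose: $R^{\mathrm{col}}=B_jB_k$ is a projection independent of $j\ne k$ in $L'$. By the same computation, transposed, $R^{\mathrm{col}}A_a=R^{\mathrm{col}}$ for $a\in L$. So $R_{LL'}R^{\mathrm{col}}=R_{LL'}B_jB_k=R_{LL'}$ and $R^{\mathrm{col}}R_{LL'}=R^{\mathrm{col}}A_aA_b=R^{\mathrm{col}}$. These two products are adjoint to each other, so $R_{LL'}=R^{\mathrm{col}}$.

*Proof of (d).* For $j\notin L'$ use (b). Let $j\in L'$. For $j'\in L'$, $j'\ne j$, by (c)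
$$v_{aj}Rv_{aj'}=v_{aj}B_jB_{j'}v_{aj'}=v_{aj}v_{aj'}=0,$$
and for $j'\notin L'$, $Rv_{aj'}=0$. So $v_{aj}R=\sum_{j'}v_{aj}Rv_{aj'}=v_{aj}Rv_{aj}$ is self-adjoint, and $v_{aj}R=Rv_{aj}$. The $\rho_{aj}$ are therefore projections, with $\sum_{j\in L'}\rho_{aj}=RA_a=R$ and $\sum_{a\in L}\rho_{aj}=RB_j=R$. Summing all entries in two ways, $|L|R=|L'|R$.

*Proof of (e).* Fix $a\ne b$ in $L$. Since $v_{aj}v_{bj}=0$, grouping pairs by the line $\overline{jk}$ gives
$$1=\sum_{j\ne k}v_{aj}v_{bk}=\sum_{L'}\;\sum_{j,k\in L'}v_{aj}v_{bk}=\sum_{L'}R_{LL'}.$$
Projections with sum $1$ are mutually orthogonal. Next, $v_{aj}v_{bk}=\sum_{L''}v_{aj}R_{LL''}v_{bk}$, and by (b) a nonzero term needs $j,k\in L''$, that is $L''=L'$. So $v_{aj}v_{bk}=v_{aj}R_{LL'}v_{bk}=R_{LL'}v_{aj}v_{bk}$ by (d). Finally $B_j=\sum_{L''}R_{LL''}B_j$; here $R_{LL''}B_j=R_{LL''}$ if $j\in L''$ by (c), and it is $0$ if $j\notin L''$ by (b). $\square$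

## 10. $R_{LL'}$ is central when $L$ has three points

Lemma 8 says nothing about how $R_{LL'}$ interacts with $v_{xl}$ for $x\notin L$, $l\notin L'$. The next result does, and shows that points off $L$ can be used to control the matrix $(\rho_{aj})$.

**Proposition 9.** If $|L|\ge3$, then $R=R_{LL'}$ commutes with all $v_{xl}$. For $x\notin L$, $Rv_{xl}$ commutes with all $\rho_{bk}$ ($b\in L$, $k\in L'$).

*Proof.* Let $R\neq0$, so $|L'|=|L|\ge3$. By Lemma 8(b),(d) only $x\notin L$, $l\notin L'$ remains for the first claim. Fix $x\notin L$ and put $q_l=Rv_{xl}R$ for $l\notin L'$. By (b), $Rv_{xl}=0$ for $l\in L'$, so $\sum_{l\notin L'}q_l=R$. The plan is to show that the $q_l$ are projections.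

**Step 1: $q_l$ commutes with every $\rho_{aj}$.** For $a\ne a'$ in $L$ and $j\in L'$, since $R$ commutes with $v_{aj}$ and $v_{a'j}$,
$$\rho_{aj}q_l\rho_{a'j}=R\,v_{aj}v_{xl}v_{a'j}\,R=0,$$
because $(a,x,a')$ is independent and $(j,l,j)$ is not. So $\rho_{aj}q_l=\rho_{aj}q_l\sum_{a'\in L}\rho_{a'j}=\rho_{aj}q_l\rho_{aj}$ is self-adjoint, and $\rho_{aj}q_l=q_l\rho_{aj}$.

**Step 2: $q_lq_s=0$ for $l\ne s$, both outside $L'$.** The line $\overline{ls}\ne L'$ meets $L'$ in at most one point. As $|L'|\ge3$, choose $j\ne k$ in $L'\setminus\overline{ls}$. For $a\in L$ we have $v_{xl}v_{aj}v_{xs}=0$ by (I), as $(l,j,s)$ is independent and $(x,a,x)$ is not. Sum over $a\in L$ and use Lemma 8(e):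
$$\sum_{L''\ni j}v_{xl}R_{LL''}v_{xs}=v_{xl}B_jv_{xs}=0. \tag{4}$$
We isolate the term $L''=L'$ by compressing with $\rho_{ak}$. Let $a\in L$, $L''\ni j$, $L''\ne L'$; then $k\notin L''$. By (d), $R_{LL''}=\sum_{m\in L''}v_{am}R_{LL''}v_{am}$, so
$$\rho_{ak}v_{xl}R_{LL''}v_{xs}\rho_{ak}=\sum_{m\in L''}R\,(v_{ak}v_{xl}v_{am})\,R_{LL''}\,(v_{am}v_{xs}v_{ak})\,R. \tag{5}$$
Here $m\ne k$, and $l,s\ne k$ because $k\in L'$. The term $m=l$ vanishes since $v_{xl}v_{al}=0$, and $m=s$ since $v_{as}v_{xs}=0$. For other $m$, the row tuples $(a,x,a)$ are not independent, so by (I) a nonzero term needs $(k,l,m)$ and $(m,s,k)$ dependent, that is $m\in\overline{kl}\cap\overline{ks}$. These lines are distinct since $k\notin\overline{ls}$, so they meet only in $k$, contradicting $m\ne k$. So (5) is $0$. Multiplying (4) by $\rho_{ak}$ on both sides leaves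
$$0=\rho_{ak}v_{xl}Rv_{xs}\rho_{ak}=\rho_{ak}q_lq_s\rho_{ak}=q_lq_s\rho_{ak},$$
using $\rho_{ak}=\rho_{ak}R$ and Step 1. Summing over $a\in L$ gives $q_lq_s=q_lq_sR=0$.

**Step 3: $R$ commutes with $v_{xl}$.** By Step 2, $q_l=q_lR=q_l\sum_sq_s=q_l^2$. Hence $Rv_{xl}(1-R)v_{xl}R=q_l-q_l^2=0$. This element is $y^*y$ with $y=(1-R)v_{xl}R$, so $y=0$, and $v_{xl}R=Rv_{xl}R$ is self-adjoint. So $R$ commutes with $v_{xl}$, and $Rv_{xl}=q_l$ commutes with the $\rho_{bk}$ by Step 1. For $l\in L'$, $Rv_{xl}=0$. $\square$

## 11. What a circuit through a point of $L$ forces

Suppose $a\in L$ is tied by the circuit $D=\{a,x_1,\dots,x_s\}$. Classically, $g(a)$ is determined by $g(L)=L'$ and the images $l_i=g(x_i)$: it is the point where $L'$ meets $\operatorname{cl}(l_1,\dots,l_s)$. By Proposition 9 that information commutes with the matrix $(\rho_{bk})$. This is the proof.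

**Proposition 10.** Let $|L|\ge3$ and let $a\in L$ be tied. Then $\rho_{aj}$ commutes with $\rho_{bk}$ for all $b\in L$, $j,k\in L'$.

*Proof.* Let $R=R_{LL'}\ne0$ and let $D=\{a,x_1,\dots,x_s\}$ be a circuit of size $s+1$ with $L\not\subseteq\operatorname{cl}(D)$. A flat containing two points of $L$ contains $L$, so $L\cap\operatorname{cl}(D)=\{a\}$ and all $x_i\notin L$. The tuple $x=(x_1,\dots,x_s)$ is independent and spans $\operatorname{cl}(D)$. So for every $b\in L\setminus a$ the tuple $(x,b)$ is independent; in particular $s+1\le r$.

For $l=(l_1,\dots,l_s)$ put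
$$w_l=Rv_{x_1l_1}\cdots v_{x_sl_s}=\prod_{i=1}^s(Rv_{x_il_i}),$$
where the equality holds because $R$ commutes with everything. By Proposition 9, $w_l$ commutes with all $\rho_{bk}$, $b\in L$. Also $\sum_lw_l=R$. Suppose $w_l\ne0$. By (I), $l$ is independent. Moreover, by (I) for words of length $s+1\le r$:

* $w_l\rho_{aj}=0$ unless $j\in\operatorname{cl}(l)$, because $(x,a)$ is dependent;
* for $b\in L\setminus a$, $w_l\rho_{bk}=0$ if $k\in\operatorname{cl}(l)$, because $(x,b)$ is independent.

Since $\sum_{j\in L'}w_l\rho_{aj}=w_l\neq0$, the line $L'$ meets $\operatorname{cl}(l)$. Since $\sum_{k\in L'}w_l\rho_{bk}=w_l\neq0$, it is not contained in $\operatorname{cl}(l)$. So $L'\cap\operatorname{cl}(l)$ is a single point $j(l)$, and $w_l=w_l\rho_{a,j(l)}$. Therefore $w_l\rho_{aj}=0$ for $j\ne j(l)$, and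
$$\rho_{aj}=R\rho_{aj}=\sum_lw_l\rho_{aj}=\sum_{l:\,w_l\ne0,\;j(l)=j}w_l,$$
which commutes with all $\rho_{bk}$. $\square$

**Proposition 11.** Suppose every line of $N$ has at most three points that are untied and not equal to a designated point $P$ with $v_{PP}=1$ (if such a $P$ is designated). Then all $v_{aj}$ commute.

*Proof.* Let $a\ne b$, $j\ne k$, $L=\overline{ab}$, $L'=\overline{jk}$.

**Step 1: $|L|=2$.** For $c\ne a,b$ the tuple $(a,b,c)$ is independent, so $v_{aj}v_{bk}v_{cj}=0$ by (I), and Lemma 1 applies.

**Step 2: $|L|\ge3$, reduction to three rows.** By Lemma 8(e),(d), with $R=R_{LL'}$, $v_{aj}v_{bk}=\rho_{aj}\rho_{bk}$ and $v_{bk}v_{aj}=\rho_{bk}\rho_{aj}$. So it suffices that the entries of the magic unitary $(\rho_{aj})$ over $R$ commute; let $R\ne0$. Call a row rigid if its entries commute with all entries of this matrix. Tied rows are rigid by Proposition 10. If $P\in L$, row $P$ is rigid: $v_{Pj}=\delta_{Pj}1$, so its entries are $0$ or $R$. So at most three rows are not rigid.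

**Step 3: splitting along the rigid rows.** The entries of rigid rows are finitely many commuting projections. With $R$ they generate a finite-dimensional commutative algebra with unit $R$, whose elements commute with all $\rho_{bk}$ (it is $\mathbb CR$ if no row is rigid). Let $e$ be a minimal projection of it. For a rigid row $a$ each $e\rho_{aj}$ is $0$ or $e$, and they sum to $e$; so $e\rho_{a,g(a)}=e$ for exactly one $g(a)\in L'$, and $e\rho_{aj}=0$ otherwise. For $b\ne a$, $e\rho_{b,g(a)}=e\rho_{a,g(a)}\rho_{b,g(a)}=0$ by column orthogonality. In particular $g$ is injective on rigid rows. Thus the $e\rho_{bk}$ with $b$ not rigid and $k\notin\operatorname{im}g$ form a magic unitary of size at most $3$ over $e$, and all other $e\rho_{bk}$ are $0$ or $e$. By Lemma 2 all $e\rho_{bk}$ commute. The minimal projections $e$ are mutually orthogonal, sum to $R$ and commute with all $\rho_{bk}$. Summing over $e$ shows that all $\rho_{bk}$ commute. $\square$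

## 12. Bases: no condition implies commutativity

Assume none of (B1)–(B5). Let $u$ be the generating matrix of $\mathcal A_{\mathcal B}(\mathsf M)$. If $r=0$, all elements are loops, so $n\le3$ by not-(B1), and Lemma 2 applies. Let $r\ge1$. By Lemma 7, $u$ is block diagonal with a loop block and a non-loop block. The loop block is magic of size $\ell\le3$, so its entries commute among themselves; it is empty or equal to $1$ if $\ell\le1$. Let $\mathcal A'$ be the $C^*$-algebra generated by the non-loop block, which satisfies the basis relations of $\mathsf M'$.

**Claim.** $\mathcal A'$ is commutative.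

Given the claim, we are done if $\ell\le1$. If $\ell\ge2$, then $\mathrm{Aut}(\mathsf M')=1$ by not-(B2), so $\mathcal A'=\mathbb C1$ by Lemma 4, and only the commuting loop block remains.

To prove the claim, note that by not-(B3) $\mathsf M'$ is simple or has exactly one nontrivial class $P$, with $|P|\le3$. In the second case $v_{PP}=1$, since $v_{PQ}\ne0$ forces $|Q|=|P|\ge2$.

**Step 1: $r=1$.** There is one class, of size at most $3$. Use Lemma 2.

**Step 2: $r=2$.** The set of all points is the only line of $\mathsf N$, and every point is untied, because any circuit of $\mathsf N$ has three elements and spans. If $\mathsf M'$ is simple, not-(B4) gives at most $3$ elements; use Lemma 2. Otherwise, a transposition of two points other than $P$ would be an automorphism of $\mathsf N$ fixing $P$ and the only line. So by not-(B5) there is at most one point $x\neq P$. The block consists of a magic unitary of size $|P|\le3$ together with $u_{xx}=1$, and Lemma 2 applies.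

**Step 3: $r\ge3$, $\mathsf M'$ simple.** By not-(B4) every line has at most three untied points. Apply Proposition 11 with $N=\mathsf M'$, $v=u$ and no designated point.

**Step 4: $r\ge3$, one nontrivial class $P$, $|P|\in\{2,3\}$: the two families of generators.** As $v_{PP}=1$, the algebra $\mathcal A'$ is generated by the $v_{xy}=u_{xy}$, $x,y$ trivial classes, and by $z=(u_{ss'})_{s,s'\in P}$, which is magic of size $\le3$, so its entries commute among themselves. By not-(B4) every line of $\mathsf N$ has at most three untied points other than $P$. By Proposition 11, with $N=\mathsf N$ and designated point $P$, all $v_{xy}$ commute. It remains to show that each $z_{ss'}$ commutes with each $v_{xy}$.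

**Step 5: the minimal projections of the $v$-algebra.** For a map $g$ from the points of $\mathsf N$ to themselves put $\delta_g=\prod_xv_{x,g(x)}$, a projection since the factors commute. Expanding $1=\prod_x\sum_yv_{xy}$ gives $\sum_g\delta_g=1$. Let $G$ be the set of $g$ with $\delta_g\ne0$. For $g\in G$, column orthogonality makes $g$ injective, hence bijective; (I) with $t=r$ shows that $g$ maps bases to bases; and $g(P)=P$ because $v_{PP}=1$. So $G$ consists of automorphisms of $\mathsf N$ fixing $P$. By row orthogonality $\delta_gv_{xy}=\delta_g$ if $y=g(x)$ and $0$ otherwise. Hence $v_{xy}=\sum_{g\in G,\,g(x)=y}\delta_g$.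

**Step 6: $\delta_gz_{ss'}\delta_h=0$ for $g\ne h$ in $G$.** Put $\theta=g^{-1}h\in\mathrm{Aut}(\mathsf N)\setminus\{1\}$, which fixes $P$. By not-(B5) some line $\Lambda$ through $P$ has $\theta(\Lambda)\ne\Lambda$. As $|\theta(\Lambda)|=|\Lambda|$, there is $x\in\Lambda$ with $\theta(x)\notin\Lambda$. Then $x\ne P$, since $\theta(P)=P\in\Lambda$, so $\Lambda=\overline{Px}$, and $P,x,\theta(x)$ are independent. Put $y=h(x)=g(\theta(x))$; $y\ne P$ because $h$ fixes $P$. For $s,s'\in P$, (I) gives
$$u_{\theta(x),y}\,z_{ss'}\,u_{x,y}=0, \tag{6}$$
since the rows $(\theta(x),s,x)$ are independent and the columns $(y,s',y)$ are not. By Step 5, $\delta_g=\delta_gu_{\theta(x),y}$ and $\delta_h=u_{x,y}\delta_h$. So $\delta_gz_{ss'}\delta_h=\delta_g\,u_{\theta(x),y}z_{ss'}u_{x,y}\,\delta_h=0$.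

**Step 7: end of the proof.** From $\sum_{g\in G}\delta_g=1$ and Step 6, $z_{ss'}=\sum_{g,h}\delta_gz_{ss'}\delta_h=\sum_g\delta_gz_{ss'}\delta_g$. This commutes with every $\delta_g$, hence with every $v_{xy}$. So $\mathcal A'$ is commutative. This proves the claim and Theorem B, and with Theorem C and the deduction in Section 4 it proves Theorem A. $\blacksquare$
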